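\title{Nondegenerate vertex algebras that embed into no simple vertex algebra}

\begin{abstract}
We disprove the conjecture, posed by Haisheng Li, that every nondegenerate vertex algebra embeds into a simple (irreducible) vertex algebra. The obstruction is a growth bound: if $b\neq0$ lies in a simple vertex algebra and the field $Y(b,x)$ commutes with itself, then the order of vanishing at the origin of $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1$ grows at most quadratically in $m$. We construct nondegenerate commutative vertex algebras in which this order grows faster, and from them counterexamples that are vertex operator algebras of every central charge.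
\end{abstract}

\section{Introduction}

\subsection{The conjecture}

All vector spaces are over $\mathbb C$ and all vertex algebras are nonzero. For a vertex algebra $(V,Y,\mathbf 1)$ we write $Y(v,x)=\sum_{n\in\mathbb Z}v_nx^{-n-1}$ and $Dv=v_{-2}\mathbf 1$; the axioms and the identities that we use are recalled in Section~\ref{sec:background}. A \emph{left ideal} of $V$, that is, a submodule of $V$ as a module over itself, is a subspace $I$ with $u_nI\subset I$ for all $u\in V$, $n\in\mathbb Z$. It is a (two-sided) \emph{ideal} if also $a_nu\in I$ for all $a\in I$, $u\in V$, $n\in\mathbb Z$. A vertex algebra $W$ is \emph{simple} if its only ideals are $0$ and $W$, and \emph{irreducible} if its only left ideals are $0$ and $W$; irreducible implies simple. A \emph{homomorphism} is a linear map $\phi$ with $\phi(\mathbf 1)=\mathbf 1$ and $\phi(u_nv)=\phi(u)_n\phi(v)$, and an \emph{embedding} is an injective homomorphism.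

Let $V((x_1))\cdots((x_n))$ be the space of Laurent series in $x_n$ with coefficients in $V((x_1))\cdots((x_{n-1}))$. It is a vector space over the field $E=\mathbb C((x_1))\cdots((x_n))$. Following Etingof and Kazhdan, $V$ is called \emph{nondegenerate} if for every $n\ge1$ the $E$-linear map
\[
Z_n:V^{\otimes n}\otimes E\to V((x_1))\cdots((x_n)),\qquad
v^{(1)}\otimes\cdots\otimes v^{(n)}\otimes f\mapsto f\,Y(v^{(1)},x_1)\cdots Y(v^{(n)},x_n)\mathbf 1,
\]
is injective. In other words, products of fields applied to the vacuum satisfy no $E$-linear relations except those forced by multilinearity. The following conjecture is posed in \cite{Li}.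

\medskip
\noindent\textbf{Conjecture.} \emph{Every nondegenerate vertex algebra can be embedded into a simple (irreducible) vertex algebra.}
\medskip

We read ``simple (irreducible)'' as irreducible, following the analogy drawn in \cite{Li} with a field, ``a simple (and irreducible) commutative associative algebra''. Our counterexamples embed into no simple vertex algebra, so they serve for either reading.

\subsection{Why one would expect a positive answer}

A commutative associative unital algebra $A$ with a derivation $D$ is a vertex algebra by $Y(a,x)b=(e^{xD}a)b$, so that $a_nb=0$ for $n\ge0$ and $a_{-j-1}b=\frac1{j!}(D^ja)b$ for $j\ge0$. Its left ideals are the ideals of the ring $A$, and its two-sided ideals are the $D$-stable ones. Thus $A$ is irreducible exactly when it is a field, while $\mathbb C[t]$ with $D=d/dt$ is simple but not irreducible. If the ring $A$ is an integral domain, $D$ extends to the field of fractions by the quotient rule, and $A$ embeds into an irreducible vertex algebra.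

For rings, having no zero divisors is necessary and sufficient for an embedding into a field. The necessary condition has a counterpart for vertex algebras. For $u$ in a vertex algebra $W$ put $N_u=\{v\in W:Y(u,x)v=0\}$. This subspace is $D$-stable by \eqref{eq:translation}. It is a left ideal: for $a\in W$ and $v\in N_u$, locality gives $(x-z)^kY(u,x)Y(a,z)v=(x-z)^kY(a,z)Y(u,x)v=0$ for large $k$, and the factor $(x-z)^k$ cancels because $Y(u,x)Y(a,z)v$ lies in the vector space $W((x))((z))$ over the field $\mathbb C((x))((z))$. A $D$-stable left ideal is an ideal. So if $W$ is simple and $N_u\ne0$, then $\mathbf 1\in N_u$ and $u=u_{-1}\mathbf 1=0$. Every subalgebra of a simple vertex algebra therefore has \emph{no zero divisors}: $Y(u,x)v=0$ forces $u=0$ or $v=0$.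

A nondegenerate vertex algebra has this property too, since $v\in N_u$ gives $Z_2(u\otimes v\otimes 1)=Y(u,x_1)e^{x_2D}v=0$. Nondegeneracy is much more restrictive than the absence of zero divisors: a commutative algebra $A$ with $D=0$ has $Z_2\bigl((a\otimes\mathbf 1-\mathbf 1\otimes a)\otimes1\bigr)=0$ for all $a$, so it is nondegenerate only if $A=\mathbb C$. One would therefore guess that a nondegenerate vertex algebra has some analog of a field of fractions.

\subsection{Results}

The guess is wrong, already for commutative vertex algebras.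

\begin{theorem}\label{thm:counter}
There is a nondegenerate commutative vertex algebra $A$ and an element $0\ne y\in A$ such that every homomorphism from $A$ to a simple vertex algebra kills $y$. Hence $A$ embeds into no simple, and a fortiori into no irreducible, vertex algebra.
\end{theorem}

The obstruction is a quantitative form of the absence of zero divisors. Let $b$ be an element of a vertex algebra $W$ with $b_nb=0$ for all $n\ge0$. Then $Y(b,x_1)$ and $Y(b,x_2)$ commute by \eqref{eq:commutator}, so $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1$ is symmetric in the $x_i$. It contains no negative power of $x_m$, hence none of any $x_i$, and so lies in $W[[x_1,\dots,x_m]]$. Let $e_m(b)\in\mathbb Z_{\ge0}\cup\{\infty\}$ be its order of vanishing at the origin, that is, the least total degree of a monomial that occurs in it ($\infty$ if the series is $0$).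

\begin{theorem}\label{thm:obstruction}
Let $W$ be a simple vertex algebra and let $0\ne b\in W$ satisfy $b_nb=0$ for all $n\ge0$. Then there are constants $k,C\ge0$ such that
\[
e_m(b)\le k\,\frac{m(m-1)}2+Cm\qquad\text{for all }m\ge0 .
\]
Quadratic growth is attained: for every even $N\ge2$ there are an irreducible $W$ and such an element $b$ with $e_m(b)=N\frac{m(m-1)}2$ for all $m\ge0$.
\end{theorem}

Nondegeneracy also makes every $e_m(b)$ finite, because $Z_m(b\otimes\cdots\otimes b\otimes1)\ne0$. But it is a separate condition for each $m$, and it does not link $e_{m+1}(b)$ to $e_m(b)$. Simplicity does: a single expression of $\mathbf 1$ through $b$ serves for all $m$. To exploit the gap we impose on the free commutative vertex algebra on one generator $y$ the relations that force $e_m(y)\ge m^3$, and we prove that the quotient is still nondegenerate. The failure then spreads to larger algebras.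

\begin{theorem}\label{thm:strong}
\textup{(a)} Every nondegenerate vertex algebra $U$ embeds into a nondegenerate vertex algebra that embeds into no simple vertex algebra, namely $U\otimes A$ with $A$ as in Theorem~\ref{thm:counter}.

\textup{(b)} For every $c\in\mathbb C$ there is a nondegenerate vertex operator algebra $V=\bigoplus_{n\ge0}V_{(n)}$ of central charge $c$, with $V_{(0)}=\mathbb C\mathbf 1$ and $\dim V_{(n)}<\infty$, that embeds into no simple vertex algebra.
\end{theorem}

Theorem~\ref{thm:obstruction} is proved in Section~\ref{sec:bound}. Sections~\ref{sec:Ap} and~\ref{sec:nondeg} construct a family $A(p)$ of nondegenerate commutative vertex algebras, Section~\ref{sec:embed} proves Theorem~\ref{thm:counter} and shows that some members of quadratic growth do embed, and Sections~\ref{sec:tensor} and~\ref{sec:voa} prove Theorem~\ref{thm:strong}.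

\section{Background on vertex algebras}\label{sec:background}

A \emph{vertex algebra} is a vector space $V$ with a vector $\mathbf 1$ and bilinear products $u_nv$ ($n\in\mathbb Z$) such that $u_nv=0$ for $n\gg0$; $\mathbf 1_nv=\delta_{n,-1}v$; $v_n\mathbf 1=0$ for $n\ge0$ and $v_{-1}\mathbf 1=v$; and the Borcherds identity
\begin{equation}\label{eq:borcherds}
\sum_{i\ge0}\binom ki(u_{l+i}v)_{k+n-i}w=\sum_{i\ge0}(-1)^i\binom li\Bigl(u_{k+l-i}v_{n+i}w-(-1)^lv_{l+n-i}u_{k+i}w\Bigr)
\end{equation}
holds for all $u,v,w\in V$ and $k,l,n\in\mathbb Z$; both sums are finite. The cases $l=0$ and $k=0$ are the commutator formula and the iterate formula: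
\begin{align}
[u_k,v_n]&=\sum_{i\ge0}\binom ki(u_iv)_{k+n-i},\label{eq:commutator}\\
(u_lv)_nw&=\sum_{i\ge0}(-1)^i\binom li\Bigl(u_{l-i}v_{n+i}w-(-1)^lv_{l+n-i}u_iw\Bigr).\label{eq:iterate}
\end{align}
We use the following standard consequences. \emph{Locality}: for $u,v\in V$ there is $k\ge0$ with $(x-z)^k[Y(u,x),Y(v,z)]=0$. \emph{Translation covariance}:
\begin{equation}\label{eq:translation}
[D,Y(v,x)]=Y(Dv,x)=\tfrac{d}{dx}Y(v,x),\qquad Y(v,x)\mathbf 1=e^{xD}v .
\end{equation}
\emph{Skew-symmetry}: $Y(u,x)v=e^{xD}Y(v,-x)u$. The latter writes $a_nu$ as a finite linear combination of the vectors $D^j(u_{n+j}a)$, so a $D$-stable left ideal is an ideal. Conversely, an ideal is $D$-stable because $Da=a_{-2}\mathbf 1$.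

A vertex algebra is \emph{commutative} if $u_nv=0$ for all $u,v$ and all $n\ge0$. These are exactly the vertex algebras given by commutative algebras with a derivation, the product being $u_{-1}v$, and their homomorphisms are the algebra homomorphisms that commute with $D$. For them
\begin{equation}\label{eq:Zcomm}
Z_n(v^{(1)}\otimes\cdots\otimes v^{(n)}\otimes f)=f\,(e^{x_1D}v^{(1)})\cdots(e^{x_nD}v^{(n)}).
\end{equation}
The \emph{tensor product} $U\otimes V$ has $Y(u\otimes v,x)=Y(u,x)\otimes Y(v,x)$ and vacuum $\mathbf 1\otimes\mathbf 1$. It contains $U\otimes\mathbf 1\cong U$ and $\mathbf 1\otimes V\cong V$, and for commutative $U,V$ it is the tensor product of algebras with derivation $D\otimes1+1\otimes D$.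

\begin{lemma}\label{lem:generated}
Let $W$ be a vertex algebra, $\Sigma\subset W$ a subset, and $B$ the span of all vectors $a^{(1)}_{n_1}\cdots a^{(r)}_{n_r}\mathbf 1$ with $r\ge0$, $a^{(i)}\in\Sigma$, $n_i\in\mathbb Z$.

\textup{(a)} A subspace $I\subset W$ that is stable under all $a_n$, $a\in\Sigma$, is stable under all $u_n$, $u\in B$. In particular, $B$ is a vertex subalgebra.

\textup{(b)} If $\Sigma=\{b\}$ and $b_nb=0$ for all $n\ge0$, then $B$ is commutative.
\end{lemma}

\begin{proof}
By \eqref{eq:iterate}, the modes of $u_lv$ are sums of products of modes of $u$ and $v$, finite on each vector. Hence the set of $u$ whose modes preserve a given subspace, and the set of $u$ whose modes commute with a given family of operators, contain $\mathbf 1$ and are closed under all products. This gives (a); for the last claim take $I=B$. For (b), the modes of $b$ commute with one another by \eqref{eq:commutator}, so the modes of every $u\in B$ commute with those of $b$, and then the modes of every $v\in B$ commute with those of $u$. Thus $u_nv=u_nv_{-1}\mathbf 1=v_{-1}u_n\mathbf 1=0$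 for $n\ge0$.
\end{proof}

\section{The order of vanishing in a simple vertex algebra}\label{sec:bound}

Throughout this section $W$ is a vertex algebra and $b\in W$ satisfies $b_nb=0$ for all $n\ge0$.

\subsection{The commutative case}

Suppose first that $W$ is commutative and simple and $b\neq0$, and put $b(x)=e^{xD}b$. The ideal generated by $b$ is spanned by the elements $uD^jb$, so $\mathbf 1=\sum_{j=0}^Cu_jD^jb$ for some $C$ and some $u_j\in W$. Since $D^jb=\partial_x^jb(x)|_{x=0}$, multiplying by $b(x_1)\cdots b(x_m)$ gives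
\[
b(x_1)\cdots b(x_m)=\sum_{j=0}^Cu_j\,\partial_{x_{m+1}}^j\bigl(b(x_1)\cdots b(x_{m+1})\bigr)\Big|_{x_{m+1}=0}.
\]
Each derivative lowers the order by at most one, so $e_m(b)\ge e_{m+1}(b)-C$ with the same $C$ for all $m$, and $e_m(b)\le Cm$.

In general, $\mathbf 1$ is still a finite sum of terms $u_nD^jb$, but the mode $u_n$ no longer commutes with the $m$ fields $Y(b,x_i)$. Locality lets us move it past each of them at the price of a factor $(x_i-z)^{-k}$, which lowers the order by about $k$. The total loss is $km+C$ in place of $C$, and summing over $m$ gives a quadratic bound.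

\subsection{Principal ideals}

\begin{lemma}\label{lem:ideal}
The ideal generated by $w\in W$ is $I=\operatorname{span}\{u_nD^jw:u\in W,\ n\in\mathbb Z,\ j\ge0\}$.
\end{lemma}

\begin{proof}
An ideal that contains $w$ is $D$-stable and a left ideal, so it contains $I$. Also $w=\mathbf 1_{-1}w\in I$. It remains to show that $I$ is a $D$-stable left ideal.

Fix $w'\in W$ and let $I'=\operatorname{span}\{v_nw':v\in W,\ n\in\mathbb Z\}$. We claim that $I'$ is a left ideal. Given $u,v\in W$, choose $k$ with $u_iw'=0$ for $i\ge k$. The last terms in \eqref{eq:borcherds} then vanish, and for all $l,n\in\mathbb Z$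
\[
u_{k+l}v_nw'=\sum_{i\ge0}\binom ki(u_{l+i}v)_{k+n-i}w'-\sum_{i\ge1}(-1)^i\binom liu_{k+l-i}v_{n+i}w' .
\]
The first sum lies in $I'$, and the second involves only modes $v_{n'}$ with $n'>n$. Since $v_nw'=0$ for $n\gg0$, downward induction on $n$, for all $l$ at once, gives $u_{k+l}v_nw'\in I'$. This proves the claim, and $I$ is the sum of these left ideals for $w'=D^jw$. Finally $D(u_nw')=-nu_{n-1}w'+u_nDw'$ by \eqref{eq:translation}, so $I$ is $D$-stable.
\end{proof}

\subsection{The bound}

To pass from $b$ to $\mathbf 1$ through the terms $u_nD^jb$ we need the order for an arbitrary vector in place of the vacuum. For $w\in W$ write $Y_mw=Y(b,x_1)\cdots Y(b,x_m)w$, and choose $r\ge0$ with $b_nw=0$ for $n\ge r$. Only powers $x_m^s$ with $s\ge-r$ occur in $Y_mw$, and $Y_mw$ is symmetric in the $x_i$, so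
\[
Y_mw\in(x_1\cdots x_m)^{-r}W[[x_1,\dots,x_m]]\subset\mathcal L_m:=W[[x_1,\dots,x_m]][(x_1\cdots x_m)^{-1}].
\]
This is where the hypothesis $b_nb=0$ is used: it bounds the total degree from below. Let $o_m(w)\in\mathbb Z\cup\{\infty\}$ be the least total degree of a monomial in $Y_mw$. Then $e_m(b)=o_m(\mathbf 1)$ and $o_m(w+w')\ge\min(o_m(w),o_m(w'))$.

\begin{lemma}\label{lem:order}
Let $v$ lie in the ideal generated by $w$. There are $k,C\ge0$, independent of $m$, with $o_m(v)\ge o_m(w)-km-C$ for all $m\ge0$.
\end{lemma}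

\begin{proof}
By Lemma~\ref{lem:ideal}, $v$ is a finite sum of terms $u_nD^jw$. It suffices to treat one term and take the largest constants. By \eqref{eq:translation}, $Y_mDw=(D-\sum_i\partial_{x_i})Y_mw$, so $o_m(D^jw)\ge o_m(w)-j$. It remains to bound $o_m(u_nw')$ in terms of $o_m(w')$ for given $u$, $n$, $w'$.

Choose $k\ge0$ with $(x-z)^k[Y(b,x),Y(u,z)]=0$ and $q\ge0$ with $Y(u,z)w'\in z^{-q}W[[z]]$. If $n\ge q$, then $u_nw'=0$ and there is nothing to prove, so let $n<q$. Moving $Y(u,z)$ to the left one field at a time, we get two expressions for one series: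
\[
B:=\prod_{i=1}^m(x_i-z)^k\;Y_mY(u,z)w'=\prod_{i=1}^m(x_i-z)^k\;Y(u,z)Y_mw' .
\]
The first shows that $B=\sum_{s\ge-q}B_sz^s$ with $B_s\in\mathcal L_m$. The second shows that every monomial in every $B_s$ has total degree at least $o_m(w')$, because $Y(u,z)$ acts only on coefficients and the polynomial factor does not lower the degree in $x$.

The space $\mathcal L_m((z))$ is a module over the ring $\mathbb C[x_1^{\pm1},\dots,x_m^{\pm1}]((z))$, in which $x_i-z$ has the inverse $\sum_{e\ge0}x_i^{-e-1}z^e$. Write $\prod_i(x_i-z)^{-k}=\sum_{e\ge0}\gamma_ez^e$, where $\gamma_e$ is a Laurent polynomial in $x$, homogeneous of degree $-km-e$. As $Y_mY(u,z)w'\in\mathcal L_m((z))$, it equals $\bigl(\sum_e\gamma_ez^e\bigr)B$, and the coefficient of $z^{-n-1}$ is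
\[
Y_mu_nw'=\sum_{s=-q}^{-n-1}\gamma_{-n-1-s}B_s .
\]
Here $-n-1-s\le q-n-1$, so $o_m(u_nw')\ge o_m(w')-km-(q-n-1)$. The numbers $k$, $q$, $n$ do not depend on $m$.
\end{proof}

\begin{proof}[Proof of the bound in Theorem~\ref{thm:obstruction}]
Write $e_m=e_m(b)$, so $e_0=0$. Since $Y(b,x)\mathbf 1$ has constant term $b$, the series $Y_mb$ is obtained from $Y_{m+1}\mathbf 1\in W[[x_1,\dots,x_{m+1}]]$ by setting $x_{m+1}=0$. Hence $o_m(b)\ge e_{m+1}$. As $W$ is simple and $b\ne0$, the vacuum lies in the ideal generated by $b$; this is the only use of simplicity. Lemma~\ref{lem:order} gives $e_m\ge o_m(b)-km-C\ge e_{m+1}-km-C$ for all $m\ge0$. By induction every $e_m$ is finite and $e_m\le\sum_{i=0}^{m-1}(ki+C)=k\frac{m(m-1)}2+Cm$.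
\end{proof}

\subsection{Lattice vertex algebras attain quadratic growth}

Let $N\ge2$ be even and let $V_{\mathbb Z\alpha}$ be the lattice vertex algebra with $(\alpha,\alpha)=N$ and trivial cocycle. As a vector space it is $\bigoplus_{m\in\mathbb Z}H e^{m\alpha}$ with $H=\mathbb C[\alpha(-1),\alpha(-2),\dots]$, and $\mathbf 1=e^0$. For $n\ge1$ the operator $\alpha(-n)$ is multiplication and $\alpha(n)=nN\,\partial/\partial\alpha(-n)$; on $He^{m\alpha}$ the operator $x^{\alpha(0)}$ is $x^{mN}$; and $e_\alpha$ sends $he^{m\alpha}$ to $he^{(m+1)\alpha}$. Then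
\[
Y(e^\alpha,x)=\Gamma_-(x)\Gamma_+(x)e_\alpha x^{\alpha(0)},\qquad
\Gamma_\mp(x)=\exp\Bigl(\pm\sum_{n\ge1}\frac{\alpha(\mp n)}nx^{\pm n}\Bigr).
\]
This vertex algebra is irreducible as a module over itself \cite{Dong}.

The exponents of $\Gamma_+(x_1)$ and $\Gamma_-(x_2)$ have the central commutator $-N\sum_{n\ge1}\frac1n(x_2/x_1)^n=N\log(1-x_2/x_1)$, so $\Gamma_+(x_1)\Gamma_-(x_2)=(1-x_2/x_1)^N\Gamma_-(x_2)\Gamma_+(x_1)$. Also $\Gamma_+(x)$ fixes each $e^{m\alpha}$. Hence $Y(e^\alpha,x_1)$ sends $\Gamma_-(x_2)\cdots\Gamma_-(x_m)e^{(m-1)\alpha}$ to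
\[
x_1^{(m-1)N}\prod_{j\ge2}(1-x_j/x_1)^N\;\Gamma_-(x_1)\cdots\Gamma_-(x_m)e^{m\alpha},
\]
and the scalar factor is $\prod_{j\ge2}(x_1-x_j)^N$. By induction on $m$, for $b=e^\alpha$,
\begin{equation}\label{eq:lattice}
Y(b,x_1)\cdots Y(b,x_m)\mathbf 1=\prod_{i<j}(x_i-x_j)^N\exp\Bigl(\sum_{n\ge1}\frac{\alpha(-n)}n(x_1^n+\dots+x_m^n)\Bigr)e^{m\alpha}.
\end{equation}
For $m=2$ and $x_2=0$ this reads $Y(b,x)b=x^N\Gamma_-(x)e^{2\alpha}$, so $b_nb=0$ for $n\ge0$. The lowest term of \eqref{eq:lattice} is $\prod_{i<j}(x_i-x_j)^Ne^{m\alpha}$, so $e_m(b)=N\frac{m(m-1)}2$. This completes the proof of Theorem~\ref{thm:obstruction}.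

\section{The algebras $A(p)$ and their duals}\label{sec:Ap}

\subsection{Generators and relations}

Let $R=\mathbb C[y_0,y_1,\dots]$ with the derivation $Dy_k=(k+1)y_{k+1}$, so that $y_k=D^ky_0/k!$, and put $y(x)=\sum_{k\ge0}y_kx^k=e^{xD}y_0$. Then $Dy(x)=\partial_xy(x)$ and $e^{tD}y(x)=y(x+t)$. Give $y_k$ \emph{charge} $1$ and \emph{weight} $k$, and write $R_m$ and $R_{m,d}$ for the components of charge $m$, and of charge $m$ and weight $d$. Each $R_{m,d}$ is finite-dimensional, and $DR_{m,d}\subset R_{m,d+1}$.

By \eqref{eq:Zcomm}, $Y(y_0,x_1)\cdots Y(y_0,x_m)\mathbf 1=y(x_1)\cdots y(x_m)$, and the coefficients of total degree $d$ of this series are the monomials $y_{k_1}\cdots y_{k_m}$ with $\sum k_i=d$, which span $R_{m,d}$. To make the series vanish to a prescribed order we must kill exactly these spaces. Let $p:\{1,2,\dots\}\to\mathbb Z_{\ge0}$ be a function with $p(1)=0$, let $J$ be the ideal of $R$ generated by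
\[
D^jQ,\qquad j\ge0,\quad Q\in R_{s,d},\quad s\ge1,\quad d<p(s),
\]
and put $A(p)=R/J$. The ideal $J$ is $D$-stable by the Leibniz rule and is graded by charge and weight. So $A=A(p)=\bigoplus A_{m,d}$ is a bigraded commutative vertex algebra, and
\begin{equation}\label{eq:vanish}
A_{m,d}=0\qquad\text{for }m\ge1,\ d<p(m).
\end{equation}
Since $p(1)=0$, all generators of $J$ have charge at least $2$. Hence $J_0=J_1=0$ and $y_0\ne0$ in $A$. (If $p(1)>0$ were allowed, all $y_k$ would lie in $J$ and $A$ would be $\mathbb C$.) For $p\equiv0$ we have $A(p)=R$.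

It is not evident from the presentation that $A_m\ne0$ for all $m$, let alone that $A$ is nondegenerate. Both become visible on the dual side, where the relations turn into vanishing conditions on polynomials.

\subsection{Symmetric polynomials as functionals}

Let $P_m=\mathbb C[z_1,\dots,z_m]^{S_m}$, with $P_0=\mathbb C$, and let $P_{m,d}$ be its component of degree $d$. For $f\in P_m$ let $\varphi_f:R_m\to\mathbb C$ send $y_{k_1}\cdots y_{k_m}$ to the coefficient of $z_1^{k_1}\cdots z_m^{k_m}$ in $f$; this is well defined because $f$ is symmetric. Applied coefficientwise,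
\begin{equation}\label{eq:phi}
\varphi_f\bigl(y(z_1)\cdots y(z_m)\bigr)=f(z_1,\dots,z_m).
\end{equation}
The monomial symmetric polynomials are dual to the monomials in the $y_k$, so $f\mapsto\varphi_f$ is an isomorphism $P_{m,d}\to R_{m,d}^*$, and $\varphi_f$ kills $R_{m,d'}$ if $f\in P_{m,d}$ and $d'\neq d$. Let $T=\sum_i\partial_{z_i}$. Taylor's formula reads
\begin{equation}\label{eq:taylor}
h(x+t_1,\dots,x+t_s)=\sum_{j\ge0}\frac{x^j}{j!}(T^jh)(t_1,\dots,t_s).
\end{equation}

For a nonempty $S\subset\{1,\dots,m\}$ let $I_S\subset\mathbb C[z_1,\dots,z_m]$ be the ideal generated by all $z_i-z_j$ with $i,j\in S$, with the convention that $I_S^0$ is the whole ring. Put $F_0=\mathbb C$ and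
\[
F_m=\{f\in P_m:\ f\in I_S^{p(|S|)}\text{ for all nonempty }S\subset\{1,\dots,m\}\}.
\]
These are the symmetric polynomials that vanish to order $p(s)$ whenever $s$ of the variables come together. The $I_S$ are homogeneous, so $F_m=\bigoplus_dF_{m,d}$. We shall use the following observation twice. Expand $f\in\mathbb C[z_1,\dots,z_m]$ as
\begin{equation}\label{eq:expand}
f=\sum_\kappa f_\kappa(z_1,\dots,z_s)\,z_{s+1}^{k_{s+1}}\cdots z_m^{k_m},\qquad\kappa=(k_{s+1},\dots,k_m).
\end{equation}
If $S\subset\{1,\dots,s\}$, the generators of $I_S^q$ involve only $z_1,\dots,z_s$, so $f\in I_S^q$ if and only if every $f_\kappa$ lies in the ideal $I_S^q$ of $\mathbb C[z_1,\dots,z_s]$.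

\begin{lemma}\label{lem:dual}
For $f\in P_m$, the functional $\varphi_f$ vanishes on $J_m$ if and only if $f\in F_m$. Consequently $f\mapsto\varphi_f$ is an isomorphism $F_{m,d}\to A_{m,d}^*$, and $J_m=\{P\in R_m:\varphi_f(P)=0\text{ for all }f\in F_m\}$.
\end{lemma}

\begin{proof}
Two rules translate the operations of $R$. First, $D$ acts on $y(z_1)\cdots y(z_s)$ as $T$, so \eqref{eq:phi} gives $\varphi_h(DP)=\varphi_{Th}(P)$ for $h\in P_s$, $P\in R_s$. Second, in \eqref{eq:expand} each $f_\kappa$ lies in $P_s$, and $\varphi_f(Py_{k_{s+1}}\cdots y_{k_m})=\varphi_{f_\kappa}(P)$ for $P\in R_s$, as one sees on monomials $P$.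

The space $J_m$ is spanned by the elements $(D^jQ)y_{k_{s+1}}\cdots y_{k_m}$ with $1\le s\le m$, $Q\in R_{s,d}$, $d<p(s)$, on which $\varphi_f$ takes the values $\varphi_{T^jf_\kappa}(Q)$. So $\varphi_f(J_m)=0$ if and only if, for all $s$, $\kappa$, $j$, the polynomial $T^jf_\kappa$ has no terms of degree less than $p(s)$. By \eqref{eq:taylor} this means that $f_\kappa(x+t_1,\dots,x+t_s)$ lies in the ideal $(t_1,\dots,t_s)^{p(s)}$ of $\mathbb C[x,t_1,\dots,t_s]$. This condition is equivalent to $f_\kappa\in I_S^{p(s)}$ for $S=\{1,\dots,s\}$. Indeed, the substitution $z_i\mapsto x+t_i$ sends $z_i-z_j$ to $t_i-t_j$; conversely, the substitution $x\mapsto z_1$, $t_i\mapsto z_i-z_1$ returns $f_\kappa$ and maps $(t_1,\dots,t_s)$ into $I_S$. Thus $\varphi_f(J_m)=0$ if and only if $f\in I_{\{1,\dots,s\}}^{p(s)}$ for $1\le s\le m$, and by the symmetry of $f$ this says $f\in F_m$.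

Since $A_{m,d}^*$ is the space of functionals on $R_{m,d}$ that vanish on $J_{m,d}$, the isomorphism follows. It shows that the $\varphi_f$ with $f\in F_m$ separate the points of $A_m$, which is the last claim.
\end{proof}

Let $\Delta_m=\prod_{i<j}(z_i-z_j)$. If $2\nu\ge\max_{s\le m}p(s)$, then $\Delta_m^{2\nu}$ is symmetric and lies in $I_S^{2\nu}$ whenever $|S|\ge2$. So $\Delta_m^{2\nu}\in F_m$, and $A_m\ne0$ however fast $p$ grows.

\begin{example}\label{ex:square}
Let $p(2)=1$ and $p(s)=0$ for $s\ne2$. Then $J$ is generated by the coefficients $y_0^2,\ 2y_0y_1,\ 2y_0y_2+y_1^2,\dots$ of $y(x)^2=e^{xD}(y_0^2)$. An element of $F_m$ is divisible by $\Delta_m$; the quotient is antisymmetric, hence again divisible by $\Delta_m$; so $F_m=\Delta_m^2P_m$. In charge $2$ and weight $2$, the two monomials $y_0y_2$, $y_1^2$ and the one relation leave a line, dual to $f=(z_1-z_2)^2$: indeed $\varphi_f(y_0y_2)=1$ and $\varphi_f(y_1^2)=-2$. Thus $y_0$ is nilpotent in the ring $A$, while $Y(y_0,x)y_0=y_0y_2x^2+\cdots\ne0$.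
\end{example}

\begin{lemma}\label{lem:F}
\textup{(a)} If $h\in F_m$, then $h(x+t_1,\dots,x+t_m)\in\mathbb C[x]\otimes F_m$ as a polynomial in $t$.

\textup{(b)} If $M=m_1+\dots+m_n$ and $z_1,\dots,z_M$ are divided into consecutive groups of sizes $m_1,\dots,m_n$, then $F_M\subset F_{m_1}\otimes\cdots\otimes F_{m_n}$.
\end{lemma}

\begin{proof}
(a) The derivation $T$ preserves symmetry and kills each $z_i-z_j$, so it preserves each $I_S^q$ and $F_m$. Now use \eqref{eq:taylor}.

(b) By the observation after \eqref{eq:expand}, the coefficients $f_\kappa$ of $f\in F_M$ lie in $F_s$, and by symmetry the same holds for any $s$ of the variables. So, with $Q_a$ the polynomial ring in the $a$-th group, $F_M\subset Q_1\otimes\cdots\otimes F_{m_a}\otimes\cdots\otimes Q_n$ for each $a$. The intersection of these $n$ spaces is $F_{m_1}\otimes\cdots\otimes F_{m_n}$, as one sees by extending a basis of $F_{m_a}$ to a basis of $Q_a$.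
\end{proof}

\section{Nondegeneracy of $A(p)$}\label{sec:nondeg}

\begin{proposition}\label{prop:nondeg}
For every $p$ with $p(1)=0$, the vertex algebra $A(p)$ is nondegenerate.
\end{proposition}

Fix $n\ge1$ and write $\mathbb C[x]=\mathbb C[x_1,\dots,x_n]\subset E$. To show that $Z_n(X)\ne0$ we test $Z_n(X)$ against polynomials in $z$ whose coefficients depend on the points $x_1,\dots,x_n$. For $f=\sum_\beta x^\beta f_\beta\in\mathbb C[x]\otimes F_M$ let $\varphi_f=\sum_\beta x^\beta\varphi_{f_\beta}:A_M((x_1))\cdots((x_n))\to E$, each $\varphi_{f_\beta}$ being applied coefficientwise. This map is $E$-linear.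

\subsection{Charge one: Hermite interpolation}

Here $A_1=R_1$ and $F_1=\mathbb C[z]$. An element of total charge $1$ is a finite sum $X=\sum_{a,k}(\mathbf 1\otimes\cdots\otimes y_k\otimes\cdots\otimes\mathbf 1)\otimes\lambda_{a,k}$, with $y_k$ in position $a$ and $\lambda_{a,k}\in E$. Comparing coefficients of $t^k$ in $e^{xD}y(t)=y(x+t)$ gives $e^{xD}y_k=y^{(k)}(x)/k!$, so
\[
\varphi_f(Z_n(X))=\sum_{a,k}\lambda_{a,k}\,\frac1{k!}\,\partial_z^kf\big|_{z=x_a}.
\]
Let $X\ne0$. Fix $a$ with some $\lambda_{a,k}\ne0$, take the largest such $k$, let $K$ exceed all weights in $X$, and put $f=(z-x_a)^k\prod_{b\ne a}(z-x_b)^K$. The terms at the points $x_b$ vanish, as do those at $x_a$ of order less than $k$, and $\varphi_f(Z_n(X))=\lambda_{a,k}\prod_{b\ne a}(x_a-x_b)^K\ne0$.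

So nondegeneracy is an interpolation problem: one prescribes the leading Taylor term at one configuration of points and asks for vanishing to high order at all others. In charge $M$ there are two new difficulties. The test polynomial must be symmetric, and it must satisfy the vanishing conditions that define $F_M$, also for sets of variables placed at different points $x_a$. We symmetrize to meet the first; the factors of exponent $K$ then discard the unwanted terms. For the second we insert factors $(z_i-z_j)^{2\nu}$, which are harmless because they do not vanish at $z_i=x_a$, $z_j=x_b$ with $a\ne b$.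

\subsection{The pairing formula}

For $\mathbf m=(m_1,\dots,m_n)\in\mathbb Z_{\ge0}^n$ with $|\mathbf m|=\sum m_a=M$ put $A_{\mathbf m}=A_{m_1}\otimes\cdots\otimes A_{m_n}$ and $F_{\mathbf m}=F_{m_1}\otimes\cdots\otimes F_{m_n}$. Let $\chi=\chi_{\mathbf m}:\{1,\dots,M\}\to\{1,\dots,n\}$ be the nondecreasing map with $|\chi^{-1}(a)|=m_a$, and regard $F_{\mathbf m}$ as a space of polynomials in $t_1,\dots,t_M$, the factor $F_{m_a}$ using the variables $t_i$ with $\chi(i)=a$. For $G\in\mathbb C[x]\otimes F_{\mathbf m}$ let $\Phi_G:A_{\mathbf m}\otimes E\to E$ be the $E$-linear functional, $\mathbb C[x]$-linear in $G$, that extends $\varphi_{g_1}\otimes\cdots\otimes\varphi_{g_n}$ when $G=g_1\otimes\cdots\otimes g_n$. If $G$ is homogeneous of degree $d$ in $t$, then $\Phi_G$ kills the components of total weight different from $d$. For $f\in\mathbb C[x]\otimes F_M$ put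
\[
f^{\mathbf m}=f\big|_{z_i=x_{\chi(i)}+t_i\ (1\le i\le M)} .
\]
By Lemma~\ref{lem:F}(b) and then (a) in each group, $f^{\mathbf m}\in\mathbb C[x]\otimes F_{\mathbf m}$. The same holds for its homogeneous components in $t$, because the $F_m$ are graded.

\begin{lemma}\label{lem:pairing}
$\varphi_f(Z_n(X))=\Phi_{f^{\mathbf m}}(X)$ for all $f\in\mathbb C[x]\otimes F_M$ and $X\in A_{\mathbf m}\otimes E$.
\end{lemma}

\begin{proof}
Both sides are $E$-linear in $X$, and $A_{\mathbf m}$ is spanned by the coefficients of the series $\Omega=\bigotimes_{a=1}^n\prod_{\chi(i)=a}y(t_i)$. By \eqref{eq:phi}, $\Phi_G(\Omega)=G$. By \eqref{eq:Zcomm}, and since $e^{xD}$ is multiplicative, $Z_n(\Omega)=\prod_{i=1}^My(x_{\chi(i)}+t_i)$, which $\varphi_f$ sends to $f^{\mathbf m}$ by \eqref{eq:phi}.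
\end{proof}

\subsection{Proof of Proposition~\ref{prop:nondeg}}

Let $0\ne X\in A^{\otimes n}\otimes E$. By \eqref{eq:Zcomm}, $Z_n$ sends elements of total charge $M$ to series with coefficients in $A_M$. So we may assume that $X=\sum_{|\mathbf m'|=M}X_{\mathbf m'}$ with $X_{\mathbf m'}\in A_{\mathbf m'}\otimes E$. Fix $\mathbf m$ with $X_{\mathbf m}\ne0$, write $X_{\mathbf m,d}$ for the component of total weight $d$, and let $d^*$ be maximal with $X_{\mathbf m,d^*}\ne0$. By Lemma~\ref{lem:dual}, tensor products of homogeneous basis vectors of the $A_{m_a}$ have dual functionals of the form $\varphi_{g_1}\otimes\cdots\otimes\varphi_{g_n}$. Hence there are homogeneous $g_a\in F_{m_a}$ with $\sum_a\deg g_a=d^*$ and $\Phi_g(X_{\mathbf m,d^*})\ne0$, where $g=g_1\otimes\cdots\otimes g_n$. Choose $K$ larger than all total weights that occur in $X$, and $\nu$ with $2\nu\ge\max_{s\le M}p(s)$.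

\emph{The test polynomial.} Let $\mathcal S$ be the set of maps $\sigma:\{1,\dots,M\}\to\{1,\dots,n\}$ with $|\sigma^{-1}(a)|=m_a$ for all $a$. Put $f=\sum_{\sigma\in\mathcal S}f_\sigma$ with
\[
f_\sigma=\prod_{a=1}^ng_a\bigl((z_i-x_a)_{i\in\sigma^{-1}(a)}\bigr)\prod_{\substack{i<j\\ \sigma(i)\ne\sigma(j)}}(z_i-z_j)^{2\nu}\;\prod_{i=1}^M\prod_{b\ne\sigma(i)}(z_i-x_b)^K .
\]
The first factor is well defined because $g_a$ is symmetric. A permutation of the $z_i$ permutes the $f_\sigma$, since the exponent $2\nu$ is even, so $f$ is symmetric in $z$. Let $S\subset\{1,\dots,M\}$ be nonempty. If $\sigma$ is constant on $S$ with value $a$, then the $g_a$-factor lies in $\mathbb C[x]\otimes I_S^{p(|S|)}$, because $g_a\in F_{m_a}$ and the shift by $x_a$ does not change differences of variables. Otherwise $f_\sigma$ has a factor $(z_i-z_j)^{2\nu}$ with $i,j\in S$, which lies in $I_S^{p(|S|)}$. Hence $f\in\mathbb C[x]\otimes F_M$.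

\emph{Evaluation.} Let $|\mathbf m'|=M$ and $\chi=\chi_{\mathbf m'}$. By the choice of $K$, only the components of $f^{\mathbf m'}$ of $t$-degree less than $K$ contribute to $\Phi_{f^{\mathbf m'}}(X_{\mathbf m'})$. If $\sigma\ne\chi$, then $\sigma(i)\ne\chi(i)$ for some $i$, and $f_\sigma$ has the factor $(z_i-x_{\chi(i)})^K$, which becomes $t_i^K$. So $f_\sigma$ contributes nothing in $t$-degree less than $K$. If $\mathbf m'\ne\mathbf m$, then $\chi\notin\mathcal S$, and therefore $\Phi_{f^{\mathbf m'}}(X_{\mathbf m'})=0$. If $\mathbf m'=\mathbf m$, then in $t$-degree less than $K$ the polynomial $f^{\mathbf m}$ agrees with the image $g(t)\Theta(x,t)$ of $f_\chi$, where $\Theta$ comes from the last two products and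
\[
\Theta(x,0)=\prod_{\substack{i<j\\ \chi(i)\ne\chi(j)}}(x_{\chi(i)}-x_{\chi(j)})^{2\nu}\prod_{i=1}^M\prod_{b\ne\chi(i)}(x_{\chi(i)}-x_b)^K\ne0 .
\]
As $d^*<K$, the components of $f^{\mathbf m}$ of $t$-degree less than $d^*$ vanish and the component of degree $d^*$ is $\Theta(x,0)g$. The components of higher degree pair to zero with $X_{\mathbf m}$ by the maximality of $d^*$. By Lemma~\ref{lem:pairing},
\[
\varphi_f(Z_n(X))=\sum_{\mathbf m'}\Phi_{f^{\mathbf m'}}(X_{\mathbf m'})=\Theta(x,0)\,\Phi_g(X_{\mathbf m,d^*})\ne0 ,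
\]
so $Z_n(X)\ne0$. \qed

\section{The growth of $p$ and embeddings of $A(p)$}\label{sec:embed}

\begin{proposition}\label{prop:kill}
If $p(m)$ is not $O(m^2)$, every homomorphism $\psi$ from $A(p)$ to a simple vertex algebra $W$ kills all $y_k$, and so factors through $A(p)/(y_0,y_1,\dots)=\mathbb C$.
\end{proposition}

\begin{proof}
Suppose $b=\psi(y_0)\ne0$. Then $b_nb=\psi((y_0)_ny_0)=0$ for $n\ge0$. The series $Y(b,x_1)\cdots Y(b,x_m)\mathbf 1$ is the image under $\psi$ of $y(x_1)\cdots y(x_m)$, whose coefficients of total degree $d$ lie in $A_{m,d}$. By \eqref{eq:vanish}, $e_m(b)\ge p(m)$ for $m\ge1$. Theorem~\ref{thm:obstruction} gives $p(m)\le(k+C)m^2$, a contradiction. So $\psi(y_0)=0$, and $\psi(y_k)=D^k\psi(y_0)/k!=0$.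
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $p(1)=0$ and $p(m)=m^3$ for $m\ge2$, and let $A=A(p)$ and $y=y_0\ne0$. Then $A$ is nondegenerate by Proposition~\ref{prop:nondeg}, and Proposition~\ref{prop:kill} applies.
\end{proof}

The growth condition on $p$ cannot be dropped: $R$ is a domain, so it embeds into a field, and the following members of quadratic growth embed as well. For $N=2$ the space $F_m$ below is that of Example~\ref{ex:square}, so by Lemma~\ref{lem:dual} the algebra is the same; nilpotent elements alone do not prevent an embedding.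

\begin{proposition}\label{prop:embed}
Let $N\ge2$ be even and $p(m)=N\frac{m(m-1)}2$. Then $A(p)$ embeds into the irreducible vertex algebra $V_{\mathbb Z\alpha}$ with $(\alpha,\alpha)=N$.
\end{proposition}

\begin{proof}
First, $F_m=\Delta_m^NP_m$. An element of $F_m$ lies in $I_{\{i,j\}}^{p(2)}$, so it is divisible by the pairwise coprime polynomials $(z_i-z_j)^N$, hence by $\Delta_m^N$, and the quotient is symmetric because $N$ is even. Conversely, $\Delta_m^N$ has the factor $\prod_{i<j,\ i,j\in S}(z_i-z_j)^N\in I_S^{p(|S|)}$.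

By Lemma~\ref{lem:generated}(b), $b=e^\alpha$ lies in a commutative vertex subalgebra $B$. The algebra homomorphism $\psi:R\to B$ with $y_k\mapsto D^kb/k!$ commutes with $D$, so it is a homomorphism of vertex algebras, and it maps $y(x_1)\cdots y(x_m)$ to the series \eqref{eq:lattice}. Thus $\psi(R_m)\subset He^{m\alpha}$, and $\ker\psi$ is graded by charge. Let $\pi_n=z_1^n+\dots+z_m^n$. For a finitely supported sequence $\mathbf j=(j_1,j_2,\dots)$ of nonnegative integers put $\pi^{\mathbf j}=\prod_n\pi_n^{j_n}$ and $\alpha^{\mathbf j}=\prod_n\alpha(-n)^{j_n}$. Expanding the exponential in \eqref{eq:lattice} and using \eqref{eq:phi}, we get for $P\in R_m$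
\[
\psi(P)=\sum_{\mathbf j}\Bigl(\prod_nn^{j_n}j_n!\Bigr)^{-1}\varphi_{\Delta_m^N\pi^{\mathbf j}}(P)\,\alpha^{\mathbf j}e^{m\alpha}.
\]
The $\alpha^{\mathbf j}$ form a basis of $H$, and the $\pi^{\mathbf j}$ span $P_m$ because power sums generate the ring of symmetric polynomials over $\mathbb C$. So $\psi(P)=0$ if and only if $\varphi_f(P)=0$ for all $f\in F_m$, that is, $P\in J_m$ by Lemma~\ref{lem:dual}. Hence $\ker\psi=J$.
\end{proof}

\section{Tensor products and filtrations}\label{sec:tensor}

Two general lemmas carry nondegeneracy to larger algebras.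

\begin{lemma}\label{lem:tensor}
If $U$ and $V$ are nondegenerate, so is $U\otimes V$.
\end{lemma}

\begin{proof}
Write $U((x))$ for $U((x_1))\cdots((x_n))$. Under the isomorphism $(U\otimes V)^{\otimes n}\otimes E\cong(U^{\otimes n}\otimes E)\otimes_E(V^{\otimes n}\otimes E)$, the map $Z_n$ of $U\otimes V$ is $\mu\circ(Z_n^U\otimes_EZ_n^V)$, where $\mu:U((x))\otimes_EV((x))\to(U\otimes V)((x))$ is the multiplication of series. A tensor product of injective linear maps over the field $E$ is injective, so it suffices to show that $\mu$ is injective.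

Let $\mu(\sum_{i=1}^ru_i\otimes v_i)=0$ with $u_1,\dots,u_r\in U((x))$ linearly independent over $E$. Functionals $\xi\in U^*$ and $\eta\in V^*$, applied coefficientwise, are $E$-linear maps to $E$, and applying $\xi\otimes\eta$ gives $\sum_i\xi(u_i)\eta(v_i)=0$. The vectors $(\xi(u_i))_i$, $\xi\in U^*$, span $E^r$ over $E$. Otherwise some $0\ne\lambda\in E^r$ would satisfy $\xi(\sum_i\lambda_iu_i)=0$ for all $\xi$, so $\sum_i\lambda_iu_i=0$, contrary to independence. Hence $\eta(v_i)=0$ for all $\eta$ and $i$, and all $v_i$ vanish.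
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
By Lemma~\ref{lem:tensor}, $U\otimes A$ is nondegenerate. It contains copies of $U$ and of $A$, and an embedding of $U\otimes A$ into a simple vertex algebra would restrict to an embedding of $A$.
\end{proof}

\begin{lemma}\label{lem:gr}
Let $0=G_{-1}\subset G_0\subset G_1\subset\cdots$ be subspaces of a vertex algebra $V$ with union $V$, such that $\mathbf 1\in G_0$ and $u_nv\in G_{r+q}$ for $u\in G_r$, $v\in G_q$, $n\in\mathbb Z$. Then $\operatorname{gr}V=\bigoplus_qG_q/G_{q-1}$ is a vertex algebra, and if $\operatorname{gr}V$ is nondegenerate, so is $V$.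
\end{lemma}

\begin{proof}
For $u\in G_r$, $v\in G_q$ the class of $u_nv$ in $G_{r+q}/G_{r+q-1}$ depends only on the classes $\bar u$, $\bar v$; call it $\bar u_n\bar v$. For $u\in G_r$, $v\in G_q$, $w\in G_s$ all terms of \eqref{eq:borcherds} lie in $G_{r+q+s}$, and taking classes gives the identity in $\operatorname{gr}V$. The other axioms pass to classes in the same way.

Filter $V^{\otimes n}$ by $\mathcal G_q=\sum_{q_1+\dots+q_n=q}G_{q_1}\otimes\cdots\otimes G_{q_n}$. Choosing complements of $G_{q-1}$ in $G_q$ shows that $\mathcal G_q/\mathcal G_{q-1}$ is the degree $q$ part of $(\operatorname{gr}V)^{\otimes n}$. Let $0\ne X\in V^{\otimes n}\otimes E$, let $q$ be minimal with $X\in\mathcal G_q\otimes E$, and let $\bar X\ne0$ be its class. The coefficients of $Z_n(X)$ lie in $G_q$, and projecting them to $G_q/G_{q-1}$ gives $Z_n^{\operatorname{gr}V}(\bar X)\ne0$. So $Z_n(X)\ne0$.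
\end{proof}

\section{Counterexamples of every central charge}\label{sec:voa}

A \emph{vertex operator algebra of central charge $c$} is a vertex algebra $V$ with a vector $\omega$ such that the modes of $Y(\omega,x)=\sum_nL_nx^{-n-2}$ satisfy $[L_m,L_n]=(m-n)L_{m+n}+\frac{m^3-m}{12}\delta_{m+n,0}c$, $L_{-1}=D$, and $V=\bigoplus_{n\in\mathbb Z}V_{(n)}$, where the eigenspace $V_{(n)}$ of $L_0$ with eigenvalue $n$ is finite-dimensional and vanishes for $n\ll0$. The algebra $A$ has no such $\omega$, since $\omega_0=0\ne D$ for every $\omega\in A$. We therefore adjoin $\omega$ freely, subject to the commutation relations that make $y_0$ a field of conformal weight one. In this section $p(1)=0$, $p(m)=m^3$ for $m\ge2$, and $A=A(p)=R/J$.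

\subsection{The universal algebra}

Let $\mathrm{Vir}$ be the Virasoro algebra, with basis $L_n$ ($n\in\mathbb Z$) and central $\mathbf c$, and let $\mathfrak g=\mathrm{Vir}\oplus\bigoplus_{n\in\mathbb Z}\mathbb Ch_n$ with $[L_m,h_n]=-nh_{m+n}$, $[h_m,h_n]=0$, $[\mathbf c,h_n]=0$. The Jacobi identity holds because
\[
[L_m,[L_l,h_n]]-[L_l,[L_m,h_n]]=n(l-m)h_{l+m+n}=[[L_m,L_l],h_n].
\]
Let $\mathfrak g_+$ be the subalgebra spanned by $L_n$ ($n\ge-1$), $h_n$ ($n\ge0$) and $\mathbf c$, let $\mathbb C_c$ be its one-dimensional module on which $\mathbf c$ acts by $c$ and the other basis elements by $0$, and put $\widetilde V=U(\mathfrak g)\otimes_{U(\mathfrak g_+)}\mathbb C_c$, $\mathbf 1=1\otimes1$. By the PBW theorem $\widetilde V$ has the basis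
\begin{equation}\label{eq:pbw}
L_{-n_1}\cdots L_{-n_s}h_{-k_1}\cdots h_{-k_t}\mathbf 1,\qquad n_1\ge\dots\ge n_s\ge2,\quad k_1\ge\dots\ge k_t\ge1,
\end{equation}
of $L_0$-eigenvectors with eigenvalue $\sum n_i+\sum k_j$.

We use the existence theorem of Frenkel--Kac--Radul--Wang and Meurman--Primc, see \cite[Theorem 5.7.1]{LL}. Let a vector space carry a vector $\mathbf 1$, an operator $\mathcal D$ with $\mathcal D\mathbf 1=0$, and a family of series $a(x)=\sum_na_nx^{-n-1}$ of operators. Assume that $a_nv=0$ for $n\gg0$ for each vector $v$, that $a_n\mathbf 1=0$ for $n\ge0$, that $[\mathcal D,a(x)]=\partial_xa(x)$, that the series are pairwise local, and that products of the $a_n$ applied to $\mathbf 1$ span the space. Then the space is a vertex algebra with $Y(a_{-1}\mathbf 1,x)=a(x)$ and $D=\mathcal D$.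

Take $\mathcal D=L_{-1}$, $L(x)=\sum L_nx^{-n-2}$ and $h(x)=\sum h_nx^{-n-1}$. Since $L_n$ and $h_n$ lower the $L_0$-eigenvalue by $n$, they kill a given vector for $n\gg0$. Substituting $j=m+n$ in $[L_m,h(z)]=-\sum_nnh_{m+n}z^{-n-1}$ gives
\begin{equation}\label{eq:Lh}
[L_m,h(z)]=\sum_j(m-j)h_jz^{m-j-1}=\partial_z\bigl(z^{m+1}h(z)\bigr).
\end{equation}
So $[L_{-1},h(z)]=\partial_zh(z)$, and $[L(x),h(z)]=\partial_z(h(z)\delta)$ with $\delta=\sum_mz^{m+1}x^{-m-2}$. From $(x-z)\delta=0$ we get $(x-z)^2\partial_z\delta=0$, so $L$ and $h$ are mutually local. The series $h$ commutes with itself, and the Virasoro relations give $[L_{-1},L(x)]=\partial_xL(x)$ and $(x-z)^4[L(x),L(z)]=0$. Hence $\widetilde V$ is a vertex algebra with $Y(\omega,x)=L(x)$ and $Y(\beta,x)=h(x)$ for $\omega=L_{-2}\mathbf 1$, $\beta=h_{-1}\mathbf 1$, and $D=L_{-1}$. Note that $\omega_j=L_{j-1}$.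

By Lemma~\ref{lem:generated}(b), the basis vectors \eqref{eq:pbw} with $s=0$ span a commutative vertex subalgebra. In it, multiplication by $D^k\beta/k!$ is the operator $h_{-k-1}$, so $y_k\mapsto D^k\beta/k!$ identifies $R$ with this subalgebra by $y_{k_1}\cdots y_{k_r}=h_{-k_1-1}\cdots h_{-k_r-1}\mathbf 1$. On $R$, the operator $h_n$ is $0$ for $n\ge0$ and multiplication by $y_{-n-1}$ for $n<0$, and $h(x_1)\cdots h(x_m)\mathbf 1=y(x_1)\cdots y(x_m)$.

\subsection{The quotient}

The ideal generated by $J$ in $\widetilde V$ could meet $R$ in more than $J$, and then $A$ would not embed into the quotient. The next lemma rules this out.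

\begin{lemma}\label{lem:LJ}
For $n\ge-1$, $L_nR\subset R$ and $L_nJ\subset J$.
\end{lemma}

\begin{proof}
By \eqref{eq:Lh} and $L_n\mathbf 1=0$,
\[
L_n\,y(z_1)\cdots y(z_m)=\sum_i\partial_{z_i}\bigl(z_i^{n+1}y(z_1)\cdots y(z_m)\bigr).
\]
So $L_nR_m\subset R_m$, and \eqref{eq:phi} gives $\varphi_f(L_nP)=\varphi_{T_nf}(P)$ with
\[
T_nf=\sum_i\partial_{z_i}(z_i^{n+1}f)=\sum_iz_i^{n+1}\partial_{z_i}f+(n+1)\sum_iz_i^nf ,
\]
where the last sum is absent for $n=-1$. The derivation $\sum_iz_i^{n+1}\partial_{z_i}$ sends $z_i-z_j$ to $z_i^{n+1}-z_j^{n+1}$, which is divisible by $z_i-z_j$. Hence it preserves each $I_S$, and by the Leibniz rule each $I_S^q$. As $T_n$ also preserves symmetry, $T_nF_m\subset F_m$, and $L_nJ_m\subset J_m$ by Lemma~\ref{lem:dual}.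
\end{proof}

Let $\mathfrak n$ be the subalgebra spanned by the $L_n$ with $n\le-2$, and put $\widetilde J=U(\mathfrak g)J$. By PBW, $U(\mathfrak g)$ is spanned by ordered monomials with the $L_n$, $n\le-2$, on the left. The remaining basis elements $L_n$ ($n\ge-1$), $h_n$ and $\mathbf c$ preserve $J$, so $\widetilde J=U(\mathfrak n)J$. By \eqref{eq:pbw}, $U(\mathfrak n)\otimes R\to\widetilde V$ is a linear isomorphism, and it takes $U(\mathfrak n)\otimes J$ to $\widetilde J$. The subspace $\widetilde J$ is stable under the modes of $\omega$ and $\beta$, so it is a left ideal by Lemma~\ref{lem:generated}(a); it is stable under $D=L_{-1}$, so it is an ideal. Put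
\[
V=\widetilde V/\widetilde J\cong U(\mathfrak n)\otimes A\quad\text{(as vector spaces)}.
\]
Since $\widetilde J\cap R=J$, the algebra $A$ is a vertex subalgebra of $V$. The operator $L_0$ acts on $A_{m,d}$ by $m+d$. By \eqref{eq:pbw} the $L_0$-eigenspaces of $\widetilde V$ are finite-dimensional with eigenvalues in $\mathbb Z_{\ge0}$, and the eigenvalue $0$ occurs only on $\mathbb C\mathbf 1$; all this passes to $V$. So $V$ is a vertex operator algebra of central charge $c$ with the grading required in Theorem~\ref{thm:strong}(b), and by Theorem~\ref{thm:counter} it embeds into no simple vertex algebra. It remains to prove that $V$ is nondegenerate.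

\subsection{The filtration by Virasoro length}

The algebra $V$ is not commutative, so Section~\ref{sec:nondeg} does not apply to it. But all commutators in $\mathfrak g$ shorten the number of Virasoro factors, which suggests filtering by that number. Let $G_q\subset V$ be the span of all $X_1\cdots X_sa$ with $X_i\in\mathrm{Vir}$, $a\in A$, $s\le q$, and let $G_{-1}=0$; thus $G_0=A$. By PBW for $\mathrm{Vir}$ and $L_nA\subset A$ for $n\ge-1$, the space $G_q$ is spanned by the vectors $L_{-n_1}\cdots L_{-n_s}a$ with $n_1\ge\dots\ge n_s\ge2$ and $s\le q$.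

\begin{lemma}\label{lem:filt}
For $u\in G_r$ and $v\in G_q$ we have $u_nv\in G_{r+q}$ for all $n$, and $u_nv\in G_{r+q-1}$ for $n\ge0$.
\end{lemma}

\begin{proof}
We first treat the generators. Let $a=\omega$ with $\epsilon=1$, or $a=\beta$ with $\epsilon=0$. We claim that
\begin{equation}\label{eq:gen}
a_jG_q\subset G_{q+\epsilon}\ \text{ for all }j,\qquad a_jG_q\subset G_{q+\epsilon-1}\ \text{ for }j\ge0 .
\end{equation}
For $\omega$ the first inclusion is the definition of $G_{q+1}$. The second says $L_nG_q\subset G_q$ for $n\ge-1$, which follows from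
\[
L_nX_1\cdots X_sa'=X_1\cdots X_sL_na'+\sum_iX_1\cdots[L_n,X_i]\cdots X_sa',\qquad a'\in A .
\]
For $\beta$ we use induction on $q$. For $q=0$, $h_jA\subset A$, and $h_jA=0$ if $j\ge0$. For $w\in G_{q-1}$ we have $h_jL_mw=L_mh_jw+jh_{m+j}w$. The last term lies in $G_{q-1}$; the first lies in $G_q$, and in $G_{q-1}$ if $j\ge0$.

Now $G_r$ is spanned by the images $u$ of the vectors \eqref{eq:pbw} with $s\le r$. We show by induction on $s+t$ that $u_nG_q\subset G_{s+q}$ for all $n$ and $q$, and $u_nG_q\subset G_{s+q-1}$ for $n\ge0$. For $u=\mathbf 1$ this holds as $\mathbf 1_nv=\delta_{n,-1}v$. Otherwise $u=a_{-k}w$ with $k\ge1$, where $a=\omega$ and $k=n_1-1$ if $s\ge1$, and $a=\beta$ and $k=k_1$ if $s=0$; the vector $w$ has one factor fewer and $s-\epsilon$ Virasoro factors. By \eqref{eq:iterate},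
\[
u_nv=\sum_{i\ge0}(-1)^i\binom{-k}i\Bigl(a_{-k-i}w_{n+i}v-(-1)^kw_{n-k-i}a_iv\Bigr).
\]
By induction $w_{n+i}v\in G_{s-\epsilon+q}$, and $w_{n+i}v\in G_{s-\epsilon+q-1}$ if $n\ge0$; so by \eqref{eq:gen} the first terms lie in $G_{s+q}$, and in $G_{s+q-1}$ if $n\ge0$. Also $a_iv\in G_{q+\epsilon-1}$, so the second terms lie in $G_{s+q-1}$ for every $n$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:strong}(b)]
By Lemmas~\ref{lem:gr} and~\ref{lem:filt}, $\operatorname{gr}V$ is a vertex algebra in which all $n$-th products with $n\ge0$ vanish, that is, a commutative algebra with a derivation $D$. It contains $G_0=A$. Let $\ell$ be the class of $\omega$ in $G_1/G_0$. The algebra homomorphism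
\[
R\otimes A\to\operatorname{gr}V,\qquad y_k\otimes1\mapsto D^k\ell/k!,\quad 1\otimes a\mapsto a,
\]
commutes with the derivations. Since $L_{-n}=\omega_{-(n-2)-1}$ induces on $\operatorname{gr}V$ the multiplication by $D^{n-2}\ell/(n-2)!$, the element $y_{n_1-2}\cdots y_{n_s-2}\otimes a$ goes to the class of $L_{-n_1}\cdots L_{-n_s}a$ in $G_s/G_{s-1}$. Let $a$ run through a basis of $A$. The vectors $L_{-n_1}\cdots L_{-n_s}a$ with $n_1\ge\dots\ge n_s\ge2$ form a basis of $V\cong U(\mathfrak n)\otimes A$, and those with $s\le q$ span $G_q$. So their classes form a basis of $\operatorname{gr}V$, and the homomorphism is an isomorphism. By Proposition~\ref{prop:nondeg}, both $R=A(0)$ and $A$ are nondegenerate, hence so is $\operatorname{gr}V\cong R\otimes A$ by Lemma~\ref{lem:tensor}, and so is $V$ by Lemma~\ref{lem:gr}.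
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dong}
Dong, \emph{J. Algebra} \textbf{161} (1993).

\bibitem{LL}
Lepowsky and Li, \emph{Introduction to Vertex Operator Algebras and Their Representations}.

\bibitem{Li}
Haisheng Li, \emph{Constructing quantum vertex algebras}, arXiv:math/0505293 (2005).

\end{thebibliography}
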